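\title{The distinguishing game on graphs with no automorphism of order two}

\begin{abstract}
In the distinguishing game two players alternately color the vertices of a finite graph $G$ with $d$ colors. The Gentle wants the final coloring to be preserved by no automorphism other than the identity, and the Rascal wants the opposite. We prove the conjecture that the Gentle wins with finitely many colors, whoever starts, when $G$ has no automorphism of order two: as many colors as the largest orbit of $\operatorname{Aut}(G)$ has vertices are enough. Conversely, an automorphism of order two lets the Rascal win, with any number of colors, the game in which he moves last. When $|\operatorname{Aut}(G)|$ is odd and the Gentle moves last, $128$ colors suffice for every graph, and two colors suffice if the group is nilpotent. The proofs reduce the game to primitive permutation groups of odd order, in which an element of prime order has fewer cycles than half the number of points.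
\end{abstract}

\section{The game and the results}\label{sec:intro}

Let $G$ be a finite graph with vertex set $V\neq\emptyset$, let $n=|V|$, and let $\Gamma=\operatorname{Aut}(G)$. A coloring $c\colon V\to\{1,\dots,d\}$, not required to be proper, is \emph{distinguishing} if the identity is the only $\sigma\in\Gamma$ with $c\circ\sigma=c$. An automorphism preserves $c$ exactly when each of its cycles on $V$ is monochromatic, and then all its powers preserve $c$ too. So $c$ is distinguishing if and only if every automorphism of prime order has a cycle that contains two colors.

A single person with $n$ colors can always distinguish $G$. The question here is what remains possible when an adversary colors half of the vertices. The \emph{distinguishing game} on $G$ with $d\ge1$ colors has two players, the Gentle (she) and the Rascal (he). They move alternately, and a move consists of choosing an uncolored vertex and giving it one of the $d$ colors. When all vertices are colored, the Gentle wins if the coloring is distinguishing, and the Rascal wins otherwise. Let $D_{\mathcal G}(G)$ be the least $d$ for which the Gentle has a winning strategy when she moves first, and let $D_{\mathcal R}(G)$ be the least such $d$ when the Rascal moves first; each is $\infty$ if no such $d$ exists.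

If $\Gamma=1$, both invariants equal $1$. If $\Gamma\ne1$, both are at least $2$, since a constant coloring is preserved by all of $\Gamma$. On $K_2$ the second player decides the outcome, so $D_{\mathcal R}(K_2)=2$ and $D_{\mathcal G}(K_2)=\infty$. On $K_3$ the Gentle needs three different colors, and the Rascal repeats a color at his first move after the opening move of the game, so both invariants are infinite. Now suppose that $|\Gamma|$ is an odd prime $p$, and let $T$ be an orbit of size $p$. Every nonidentity automorphism has $T$ as a cycle, so the Gentle only has to put two colors on $T$. She plays in $T$ from her first move on. If $T$ already contains a colored vertex, she uses the other color. If not, she colors one vertex of $T$, and since $p\ge3$ an uncolored vertex of $T$ is left for her after the Rascal's answer. Hence $D_{\mathcal G}(G)=D_{\mathcal R}(G)=2$.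

The contrast between cycles of length $2$ and longer cycles can be put as a count. Suppose the Gentle always uses a color that has not appeared before. A vertex that she colors can lie in a monochromatic cycle only if it was the first vertex of that cycle to be colored, so a surviving automorphism has at least as many cycles as she has moves, about $n/2$. An automorphism of prime order $q$ without fixed vertices has $n/q$ cycles. For $q=2$ the two numbers match; for $q\ge3$ the Gentle has too many moves for the automorphism to survive. This suggests the following conjecture, posed by Gravier, Meslem, Schmidt and Slimani \cite{GMSS}:
\begin{quote}
\emph{If $G$ has no automorphism of order $2$, then $D_{\mathcal G}(G)$ and $D_{\mathcal R}(G)$ are both finite.}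
\end{quote}
The count is not a proof, because an automorphism may fix most vertices, and the Rascal may spend all his moves on the few that it moves. By Cauchy's theorem, $G$ has no automorphism of order $2$ if and only if $|\Gamma|$ is odd. We prove the conjecture with an explicit bound.

\begin{theorem}\label{thm:finite}
If $|\Gamma|$ is odd and $L$ is the largest size of a $\Gamma$-orbit on $V$, then $D_{\mathcal G}(G)\le L$ and $D_{\mathcal R}(G)\le L$.
\end{theorem}

The Rascal makes the last move when $n$ is even and the Gentle starts, or $n$ is odd and he starts. In these games the hypothesis cannot be dropped.

\begin{theorem}\label{thm:converse}
If $G$ has an automorphism of order $2$, then $D_{\mathcal G}(G)=\infty$ when $n$ is even, and $D_{\mathcal R}(G)=\infty$ when $n$ is odd. Hence $D_{\mathcal G}(G)$ and $D_{\mathcal R}(G)$ are both finite if and only if $G$ has no automorphism of order $2$. More precisely, the invariant of the game in which the Rascal makes the last move is finite if and only if $|\Gamma|$ is odd.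
\end{theorem}

In the other game the bound of Theorem~\ref{thm:finite} can be replaced by a constant. Let $D^+(G)=D_{\mathcal G}(G)$ if $n$ is odd and $D^+(G)=D_{\mathcal R}(G)$ if $n$ is even; this is the invariant of the game in which the Gentle makes the last move.

\begin{theorem}\label{thm:last}
Let $|\Gamma|$ be odd and $\Gamma\ne1$. Then $D^+(G)\le128$. If $\Gamma$ is nilpotent, then $D^+(G)=2$, which is best possible.
\end{theorem}

The constant $128$ is not claimed to be sharp, and we do not know whether a bound independent of $G$ exists when the Rascal moves last.

\begin{example}\label{ex:chiral}
Take a cycle $x_0x_1\cdots x_{3k-1}$ and attach to $x_i$ a pendant path with $0$, $1$ or $2$ new vertices according to the residue of $i$ modulo $3$. The resulting graph $H_k$ has $6k$ vertices. An automorphism maps the unique cycle to itself, preserves the lengths of the attached paths, and is determined by its action on the cycle. The lengths read $0,1,2,0,1,2,\dots$ in one direction only, so reflections are excluded, and $\operatorname{Aut}(H_k)\cong\mathbb Z_k$ consists of the rotations by multiples of $3$. All orbits have size $k$. For even $k$ the theorems give $D_{\mathcal G}(H_k)=\infty$; for odd $k\ge3$ they give $D_{\mathcal G}(H_k)\le k$ and $D_{\mathcal R}(H_k)=2$.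
\end{example}

The edges of $G$ enter the game only through the action of $\Gamma$ on $V$, and the proofs use nothing else. We therefore illustrate them on a permutation group on nine points (Section~\ref{sec:nine}) without realizing it by a graph. Section~\ref{sec:mirror} proves Theorem~\ref{thm:converse}. Section~\ref{sec:primitive} bounds the number of cycles of an element in a primitive group of odd order; it relies on the Feit--Thompson theorem and the Baer--Suzuki theorem. Section~\ref{sec:finite} proves Theorem~\ref{thm:finite}. Section~\ref{sec:forest} splits the game in which the Gentle moves last into local games on primitive groups, and Section~\ref{sec:local} wins them, which proves Theorem~\ref{thm:last}.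

\section{An involution gives the Rascal a mirror strategy}\label{sec:mirror}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $\tau$ be an automorphism of order $2$ with $f$ fixed vertices. The other vertices come in pairs $\{v,\tau v\}$, so $f\equiv n\pmod 2$. Consider the game with any number $d$ of colors in which the Rascal moves last. He maintains the following before each move of the Gentle: in each pair $\{v,\tau v\}$ of moved vertices both are uncolored or both have the same color, and the number of uncolored fixed vertices is even.

If $n$ is even, the Gentle starts and this holds at the start because $f$ is even. If $n$ is odd, then $f$ is odd, and the Rascal starts by coloring a fixed vertex. If the Gentle colors a moved vertex $v$, then $\tau v$ is uncolored and he gives it the same color. If she colors a fixed vertex, an odd number of uncolored fixed vertices remains, and he colors one of them. At the end $c\circ\tau=c$, so the Rascal wins for every $d$. This proves the first sentence of the theorem, and the two equivalences follow from it and Theorem~\ref{thm:finite}.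
\end{proof}

The theorem says nothing about the game in which the Gentle moves last, and the parity of $|\Gamma|$ does not decide it: $D^+(K_2)=2$ and $D^+(K_3)=\infty$.

\section{The strategy on nine points}\label{sec:nine}

Let $W=\mathbb Z_3\times\mathbb Z_3$, with \emph{rows} $R_i=\{i\}\times\mathbb Z_3$, and let $\Gamma$ be the group of order $81$ of all maps
\[
(i,j)\longmapsto(i+a,\;j+b_i),\qquad a,b_0,b_1,b_2\in\mathbb Z_3 .
\]
The elements with $a=0$ rotate the three rows independently. The elements with $a\ne0$ permute the rows cyclically, and those among them of order $3$ have three cycles, each meeting every row once. Let $V$ consist of $W$ and some further points fixed by $\Gamma$, and give the players nine colors.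

The Gentle must choose where to play and which color to use. If she merely answers somewhere in the orbit $W$, the Rascal may get all three points of $R_0$ while she plays in the other rows, and the rotation of $R_0$ alone survives. So whenever he colors a point of a row that still has an uncolored point, she \emph{replies in that row}; otherwise she moves anywhere. If she merely uses a color that is new in the row, the play may go as follows: in each row he plays $1$, she plays $2$, he plays $1$, and she then colors a fixed point. If $(i,j_i)$ is the point of color $2$ in $R_i$, the map $(i,j)\mapsto(i+1,\,j+j_{i+1}-j_i)$ survives. So she uses a color that is \emph{new in all of $W$}.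

With these two rules she wins. A row opened by the Rascal receives her reply. A row opened by her has two uncolored points left, and she gets at least one of them: either she colors one first, or he does and she replies. Thus she colors a point of each row that is not the first point colored in the row, no row is monochromatic, and no element with $a=0$ survives. Moreover she has at least one point in each row, and at least two in a row that she opened.

Suppose an element of order $3$ with $a\ne0$ survives. Each of its three cycles is monochromatic, so it contains at most one of her points, and that point was colored first in the cycle. She therefore has at most three points in $W$, and she has at least three, one per row. The count is a tie, and the order of play breaks it. In a tie she opened every cycle, and the Rascal opened every row. But the first point colored in $W$ opens both a cycle and a row, which is a contradiction.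

In general the rows become minimal blocks of imprimitivity. The Gentle gets at least $(m-1)/2$ points of a block of size $m$, and we need to know that an automorphism which moves points of the block has at most $(m-1)/2$ cycles on it. This is a statement about primitive groups of odd order.

\section{Blocks and primitive groups of odd order}\label{sec:primitive}

Let a group act on a finite set $\Omega$. A partition of $\Omega$ is \emph{invariant} if the group permutes its parts. The partition into singletons and the partition $\{\Omega\}$ are the \emph{trivial} ones. A permutation group $P\le\operatorname{Sym}(\Omega)$ is \emph{primitive} if it is transitive and has no nontrivial invariant partition; its \emph{degree} is $|\Omega|$. For $X\subseteq V$ we write $\Gamma_X=\{\gamma\in\Gamma:\gamma X=X\}$.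

\begin{lemma}\label{lem:refine}
Let $O$ be a $\Gamma$-orbit, and let $\pi\ne\pi'$ be $\Gamma$-invariant partitions of $O$ such that $\pi$ refines $\pi'$ and no invariant partition lies strictly between them. For $X\in\pi'$ let $\operatorname{Ch}(X)$ be the set of parts of $\pi$ contained in $X$. Then $\Gamma_X$ induces a primitive group $P_X$ on $\operatorname{Ch}(X)$. If $|\Gamma|$ is odd, then $|P_X|$ is odd and $|\operatorname{Ch}(X)|$ is odd and at least $3$.
\end{lemma}

\begin{proof}
Let $Y,Y'\in\operatorname{Ch}(X)$, and choose $\gamma\in\Gamma$ mapping a point of $Y$ to a point of $Y'$. Then $\gamma Y$ meets $Y'$ and $\gamma X$ meets $X$, so $\gamma Y=Y'$ and $\gamma\in\Gamma_X$. Thus $P_X$ is transitive. Suppose $P_X$ has a nontrivial invariant partition. Its classes have equal size by transitivity; let $C\subseteq O$ be the union of the members of one class, so that $C$ contains more than one part of $\pi$ and $C\ne X$. If $\gamma C$ meets $C$, then $\gamma X=X$, so $\gamma$ permutes the classes and $\gamma C=C$. Hence the sets $\gamma C$, $\gamma\in\Gamma$, form an invariant partition of $O$ strictly between $\pi$ and $\pi'$, a contradiction.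

All parts of $\pi$ have the same size, as do all parts of $\pi'$, so $|\operatorname{Ch}(X)|\ge2$. This number divides $|P_X|$ by transitivity, and $|P_X|$ divides $|\Gamma|$.
\end{proof}

By the Feit--Thompson theorem every group of odd order is solvable, and solvable primitive groups are affine. We recall the reason. Let $P$ be solvable and primitive on $\Omega$, $|\Omega|\ge2$, and let $N$ be a minimal normal subgroup of $P$. Then $N\cong\mathbb F_p^k$ for a prime $p$. The orbits of $N$ form an invariant partition, so $N$ is transitive, and a transitive abelian permutation group is regular, that is, its point stabilizers are trivial. Choose a point $0\in\Omega$ and identify $t\in N$ with the point $t(0)$. Then $N$ acts by translations, the stabilizer $H=P_0$ acts as it does on $N$ by conjugation, which is linearly, and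
\[
\Omega=\mathbb F_p^k,\qquad P=\mathbb F_p^k\rtimes H,\qquad H\le GL(k,p).
\]
The cosets of an $H$-invariant subspace form a $P$-invariant partition, so $H$ is irreducible. From now on, a primitive group of odd order and degree $m\ge3$ is taken in this form, with $m=p^k$; here $p$ is odd because $m$ divides $|P|$.

An element of prime order $q$ with $f$ fixed points has $(m-f)/q$ cycles of length $q$. Counting fixed points as cycles, it has
\begin{equation}\label{eq:cyc}
\operatorname{cyc}(\sigma)=f+\frac{m-f}{q}\le\frac{m+2f}{3}\qquad(q\ge3)
\end{equation}
cycles, so we need $f$ to be at most about $m/4$. The affine structure gives $f\le m/p$, which is enough for $p\ge5$ apart from small cases. For $p=3$ it is not: an element of order $3$ fixing a hyperplane of $\mathbb F_3^k$ pointwise has $m/3+2m/9=5m/9$ cycles. Such elements must be excluded, and for this we use the Baer--Suzuki theorem \cite[Theorem 3.8.2]{Gor}: \emph{if $H$ is a finite group, $x\in H$, and $\langle x,hxh^{-1}\rangle$ is a $p$-group for every $h\in H$, then $x$ lies in $O_p(H)$}, the largest normal $p$-subgroup of $H$.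

\begin{lemma}\label{lem:fixed}
Let $P$ be a primitive group of odd order and degree $m=p^k\ge3$, and let $\sigma\in P$ have prime order $q$ and exactly $f$ fixed points. Then $f\le m/p$, and if $p=3$, then $f\le m/9$.
\end{lemma}

\begin{proof}
Let $f>0$. After conjugating by a translation, $\sigma$ fixes $0$, so $\sigma\in H$. Its fixed points form the proper subspace $\ker(\sigma-1)$, so $f=p^j$ with $j\le k-1$.

Let $p=3$ and suppose $j=k-1$, so that $U=\ker(\sigma-1)$ is a hyperplane. On the line $\mathbb F_3^k/U$ the element $\sigma$ acts as a scalar $\pm1$, and as $q$ is odd the scalar is $1$. So $A=\sigma-1$ has kernel $U$ and its image is a line contained in $U$: there are a linear form $\varphi$ with kernel $U$ and a vector $v\ne0$ such that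
\[
Ax=\varphi(x)\,v,\qquad\varphi(v)=0 .
\]
Then $A^2=0$ and $\sigma^3=1+3A=1$. Let $\sigma'=h\sigma h^{-1}$ with $h\in H$. Then $B=\sigma'-1$ has the same form, $Bx=\varphi'(x)v'$ with $v'=hv$, $\varphi'=\varphi\circ h^{-1}$ and $\varphi'(v')=0$. We show that $\langle\sigma,\sigma'\rangle$ is a $3$-group.

Put $a=\varphi(v')$ and $b=\varphi'(v)$, and suppose first that both are nonzero. Since $\varphi(v)=0\ne\varphi(v')$, the vectors $v,v'$ are independent. The plane they span is invariant under $\sigma$ and $\sigma'$, and for $\epsilon=\pm1$ the element $\sigma\sigma'^{\,\epsilon}$ acts on it, in the basis $v,v'$, by
\[
\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\epsilon b&1\end{pmatrix}=\begin{pmatrix}1+\epsilon ab&a\\\epsilon b&1\end{pmatrix}.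
\]
Choose $\epsilon$ with $\epsilon ab=1$. The matrix has determinant $1$ and trace $3=0$, so its square is $-I$ by the Cayley--Hamilton theorem, and it has order $4$. Then $\sigma\sigma'^{\,\epsilon}\in H$ has even order, which is impossible.

So $a=0$ or $b=0$, and after exchanging the roles of $\sigma$ and $\sigma'$ we may assume $a=0$. Then $ABx=\varphi'(x)\varphi(v')v=0$. As $A^2=B^2=AB=0$, the only product of two factors from $\{A,B\}$ that can be nonzero is $BA$, and every product of three factors vanishes, since it contains $AA$, $BB$ or $AB$. Every element of $\langle\sigma,\sigma'\rangle$ is a product of factors $1+A$ and $1+B$, hence equals $1+M$ with $M$ a linear combination of $A$, $B$, $BA$. Then $(1+M)^3=1+M^3=1$ in characteristic $3$. By Cauchy's theorem $\langle\sigma,\sigma'\rangle$ is a $3$-group.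

The Baer--Suzuki theorem gives $\sigma\in Q=O_3(H)$. The orbits of $Q$ on $\mathbb F_3^k$ have sizes that are powers of $3$, so the number of vectors fixed by $Q$ is divisible by $3$; it is positive because of $0$, so the fixed space of $Q$ is nonzero. It is $H$-invariant because $Q$ is normal in $H$, hence equal to $\mathbb F_3^k$ by irreducibility. Thus $Q=1$ and $\sigma=1$, a contradiction. So $j\le k-2$.
\end{proof}

Both hypotheses are needed for the bound $m/9$. The map $(x,y)\mapsto(x+y,y)$ fixes three of the nine points of $\mathbb F_3^2$. Together with the translations it generates a group of order $27$, which is imprimitive, and it lies in the group $\mathbb F_3^2\rtimes SL(2,3)$, which is primitive but of even order.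

\begin{lemma}\label{lem:cycles}
Let $P$, $m$, $\sigma$, $q$, $f$ be as in Lemma~\ref{lem:fixed}. Then $\operatorname{cyc}(\sigma)\le\frac{m-1}2$, and equality holds only if $(m,q,f)$ is $(3,3,0)$ or $(7,3,1)$.
\end{lemma}

\begin{proof}
Suppose $\operatorname{cyc}(\sigma)\ge\frac{m-1}2$. Since $q\ge3$, inequality \eqref{eq:cyc} gives $3(m-1)\le2(m+2f)$, that is, $m\le4f+3$. Note that $q$ divides $m-f$.

If $f=0$, then $m=3$ and $q=3$. Let $f>0$. If $p=3$, Lemma~\ref{lem:fixed} gives $m\ge9$ and $m\le\frac49m+3$, so $m\le5$, a contradiction. If $p=5$, then $m\le\frac45m+3$, so $m\le15$, hence $m=5$ and $f=1$, and the odd prime $q$ divides $4$, a contradiction. If $p\ge7$, then $m\le\frac4pm+3$, so $m\le\frac{3p}{p-4}\le7$; hence $m=p=7$, $f=1$, and $q$ divides $6$, so $q=3$.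

In the two remaining cases $\operatorname{cyc}(\sigma)$ equals $1=\frac{3-1}2$ and $1+2=\frac{7-1}2$.
\end{proof}

Both cases of equality occur: in $\mathbb Z_3$ acting on itself, and for $y\mapsto2y$ in the group of order $21$ of the maps $y\mapsto\omega y+t$ of $\mathbb F_7$ with $\omega\in\{1,2,4\}$.

\section{As many colors as the largest orbit}\label{sec:finite}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
For each orbit $O$ with $|O|>1$ fix a $\Gamma$-invariant partition of $O$ whose parts have the smallest possible size greater than $1$; it may be $\{O\}$. Call the parts of these partitions \emph{blocks}. They partition the set of vertices not fixed by $\Gamma$, and $\Gamma$ permutes them. No invariant partition lies strictly between the singletons and the blocks of $O$, so by Lemma~\ref{lem:refine} the group $\Gamma_B$ induces on each block $B$ a primitive group of odd order, and $|B|$ is odd and at least $3$.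

The Gentle plays with $L$ colors as follows. If the Rascal has just colored a vertex of a block that still has an uncolored vertex, she colors a vertex of that block; this is a \emph{reply}. Otherwise she colors any uncolored vertex; this is a \emph{free move}. In both cases she uses a color that does not yet occur in the orbit of the chosen vertex. Such a color exists because at most $L-1$ vertices of the orbit are colored. Call a vertex \emph{gentle} if she colored it. A player \emph{opens} a set of vertices by coloring the first vertex to be colored in it.

\emph{Lower bound in a block.} Let $B$ be a block of size $m$. At the end let $g$ and $r$ be the numbers of vertices of $B$ colored by the Gentle and by the Rascal, and let $e$ be the number of free moves in $B$. Every move of the Rascal in $B$, except one that fills $B$, is followed by a reply in $B$. So $g\ge r-1+e$, and $r=m-g$ gives $2g\ge m-1+e$. If the Gentle opened $B$, she did so by a free move, and $e\ge1$. Therefore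
\begin{itemize}
\item[(A)] $B$ contains at least $\frac{m-1}2$ gentle vertices, and if it contains exactly $\frac{m-1}2$, the Rascal opened $B$.
\end{itemize}

\emph{Upper bound in a cycle.} A gentle vertex differs in color from all vertices of its orbit colored before it. Therefore
\begin{itemize}
\item[(B)] a monochromatic subset of an orbit contains at most one gentle vertex, and if it contains one, the Gentle opened the subset.
\end{itemize}

Suppose the final coloring is not distinguishing. Then it is preserved by some $\sigma\in\Gamma$ of prime order $q$, and $q\ge3$. Let $B$ be a block containing a vertex moved by $\sigma$, let $m=|B|$, and let $U$ be the union of the blocks $\sigma^iB$. The number $s$ of these blocks is $1$ or $q$. Let $N$ be the number of cycles of $\sigma$ on $U$, fixed points included, and let $g(U)$ be the number of gentle vertices in $U$. Each cycle is a monochromatic subset of an orbit, so (A) and (B) give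
\[
s\cdot\frac{m-1}2\le g(U)\le N .
\]
Suppose the two ends are equal. Then each block in $U$ has exactly $\frac{m-1}2$ gentle vertices and was opened by the Rascal, and each cycle in $U$ has exactly one gentle vertex and was opened by the Gentle. The move that opened $U$ opened both a block and a cycle, which is a contradiction. Hence
\begin{equation}\label{eq:strict}
s\cdot\frac{m-1}2<N .
\end{equation}

If $s=q$, then $\sigma$ fixes no vertex of $U$, so $N=qm/q=m$. Then \eqref{eq:strict} gives $3(m-1)\le q(m-1)<2m$, so $m<3$, a contradiction. If $s=1$, then $\sigma$ restricts to an element of order $q$ of the primitive group induced on $B$, and \eqref{eq:strict} contradicts Lemma~\ref{lem:cycles}. So the coloring is distinguishing. The strategy does not depend on who starts, and both bounds follow.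
\end{proof}

The case $s=1$ would be settled with colors that are new only in the block. It is the case $s=q$, where each cycle meets $q$ different blocks, that requires colors new in the whole orbit and produces the bound $L$. The tie excluded by \eqref{eq:strict} is a real possibility for the counts alone: $s\cdot\frac{m-1}2=N$ holds for $s=q=m=3$ and in the two cases of equality in Lemma~\ref{lem:cycles}.

\section{The block forest and local games}\label{sec:forest}

To use a bounded number of colors, the Gentle must stop blocks from being permuted without giving new colors to individual vertices. The remedy is to attach to each block a single value in a fixed set, and to treat blocks at the next level as if they were vertices colored by these values. The value must be unchanged by automorphisms, and whoever colors the last vertex of the block must be able to set it at will. The sum of the colors has both properties, so from now on the colors are the elements of $\mathbb Z_d$.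

\begin{example}\label{ex:two}
Take the group of Section~\ref{sec:nine} on $V=W$, with colors $0,1$, and let the Gentle start. It suffices that the three row sums modulo $2$ are not all equal, for then $a=0$ in any surviving element, and that no row is constant, for then $b_0=b_1=b_2=0$. She decides that the total sum will be $0$ and the sum of $R_0$ will be $1$, and she colors a point of $R_0$ with $0$. If the Rascal colors a point of $R_0$ with $y$, she colors the last one with $y+1$; the sum is $1$ and the row is not constant. If he opens $R_1$ or $R_2$, she replies in the same row with the other color, leaving one point. At some moment he completes one of these two rows, say $R_1$, with sum $s$. She then decides that $R_2$ will have sum $c=s+1$. If one point of $R_2$ is left, she colors it accordingly. If $R_2$ is untouched, she colors a point with $c+1$ and later answers his move in $R_2$ by completing the sum to $c$; a constant row would have sum $3(c+1)=c+1\ne c$. The row sums $1,s,s+1$ are not all equal, so she wins with two colors.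
\end{example}

In the example the Gentle assigns a value to a row before the row is colored. She can keep such a pledge because she leaves an even number of uncolored points in the row and so gets the last one. We now set this up in general. Let $|\Gamma|$ be odd.

For each orbit $O$ choose a chain $\pi_0,\pi_1,\dots,\pi_t$ of invariant partitions of $O$, from the singletons $\pi_0$ to $\pi_t=\{O\}$, each strictly refining the next, with no invariant partition strictly between consecutive ones. The parts of these partitions, ordered by inclusion, are the \emph{nodes} of a rooted tree with root $O$ whose leaves are the vertices of $O$; if $|O|=1$ the root is a leaf. These trees form the \emph{block forest}. The group $\Gamma$ acts on it and fixes every root. For an internal node $X$, that is, a node that is not a leaf, Lemma~\ref{lem:refine} says that $\Gamma_X$ induces on the set $\operatorname{Ch}(X)$ of children a primitive group $P_X$ of odd order, and that the number of children is odd and at least $3$. Given a coloring of $V$, let $\operatorname{val}(X)\in\mathbb Z_d$ be the sum of the colors of the vertices in $X$.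

\begin{lemma}\label{lem:values}
Suppose that for every internal node $X$ the identity is the only element of $P_X$ that preserves the map $Y\mapsto\operatorname{val}(Y)$ on $\operatorname{Ch}(X)$. Then the coloring is distinguishing.
\end{lemma}

\begin{proof}
Let $\sigma\in\Gamma$ preserve the coloring. Then $\operatorname{val}(\sigma Y)=\operatorname{val}(Y)$ for every node $Y$. If $\sigma$ fixes an internal node $X$, it induces an element of $P_X$ that preserves the values of the children, so it fixes every child. Since $\sigma$ fixes the roots, it fixes all nodes, in particular all vertices.
\end{proof}

So at each internal node a copy of the distinguishing game is played on the children, with one new feature. When the game at the parent of $X$ tells the Gentle to assign a value $c$ to $X$, the game at $X$ acquires a side condition, that the values of the children sum to $c$. She has no control over when this happens or what $c$ is, as far as the game at $X$ is concerned, so we let her opponent choose both. In exchange she gets the next move at $X$, and the last one.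

Let $P$ be a permutation group on a set $\Omega$ of odd size $m\ge3$. In the \emph{local game} $(P,d)$ the Gentle and an Opponent assign values in $\mathbb Z_d$ to the elements of $\Omega$, one unassigned element at a time.
\begin{itemize}
\item In Stage 1 they alternate, the Opponent first. At any of his turns, when an even number of elements is assigned, the Opponent may instead announce a \emph{target} $c\in\mathbb Z_d$, and Stage 2 begins. If he never does, he makes the last assignment.
\item In Stage 2 they alternate, the Gentle first. An odd number of elements was unassigned at the announcement, so she makes the last assignment.
\end{itemize}
The Gentle wins if only the identity of $P$ preserves the final assignment and, in case a target $c$ was announced, the sum of all values is $c$. Call $(P,d)$ \emph{good} if she has a winning strategy.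

\begin{proposition}\label{prop:local}
Let $|\Gamma|$ be odd. If $(P_X,d)$ is good for every internal node $X$ of the block forest, then the Gentle wins the game on $G$ with $d$ colors in which she moves last.
\end{proposition}

\begin{proof}
The Gentle keeps a record in which every node is either \emph{undeclared} or \emph{declared} with a value in $\mathbb Z_d$; a declaration is never changed. A leaf is declared when it is colored, with its color as value. At each internal node $X$ she runs a local game $(P_X,d)$ on $\operatorname{Ch}(X)$, in which declaring a child is an assignment, and in which she follows a fixed winning strategy. Call an internal node $X$ \emph{balanced} if one of the following holds: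
\begin{itemize}
\item[(i)] $X$ is undeclared, no target has been announced at $X$, and the number of undeclared children is odd; so the local game is at an Opponent's turn in Stage 1;
\item[(ii)] $X$ is declared, its value was announced as the target at $X$, and the number of undeclared children is even; so the local game is over or at an Opponent's turn in Stage 2;
\item[(iii)] $X$ is declared, the local game ended without a target, and the value of $X$ is the sum of the values of its children.
\end{itemize}
At the start nothing is declared, and all internal nodes are balanced by (i), since the numbers of children are odd. The Gentle will have all internal nodes balanced after each of her moves.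

\emph{Parity.} When all internal nodes are balanced, an undeclared node contains an odd number of uncolored vertices and a declared node an even number. For leaves the numbers are $1$ and $0$. For an internal node, by induction from the leaves, the number of uncolored vertices has the parity of the number of undeclared children.

\emph{Pledges.} Let $Y$ be an undeclared node such that all internal nodes contained in $Y$ are balanced, and let $c\in\mathbb Z_d$. To \emph{pledge} $(Y,c)$, declare $Y$ with value $c$. If $Y$ is a leaf, color it $c$. Otherwise the local game at $Y$ is in state (i); announce the target $c$ there on behalf of the Opponent, let the winning strategy name an undeclared child $Y'$ and a value $c'$, and pledge $(Y',c')$. The procedure descends along a path and colors exactly one vertex. Each internal node on the path passes from state (i) to state (ii), since it loses one undeclared child, and no other node contained in $Y$ changes its state.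

\emph{Moves with all nodes balanced.} Suppose it is the Gentle's turn and all internal nodes are balanced. Since she moves last, the number of uncolored vertices is odd. By parity some root is undeclared, and she pledges it with value $0$. A root has no parent, so all internal nodes are balanced afterward. This covers her first move if she starts.

\emph{Answering the Rascal.} Suppose all internal nodes are balanced and the Rascal colors a leaf $\ell$. Put $Y=\ell$, a node that has just been declared, and repeat the following step. If $Y$ is a root, all internal nodes are balanced, and the Gentle moves as in the previous paragraph. Otherwise let $X$ be the parent of $Y$. Since $Y$ was undeclared, $X$ was in state (i) or (ii) with the Opponent to move, and the declaration of $Y$ counts as his assignment at $X$.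

If $X$ still has an undeclared child, the winning strategy at $X$ names an undeclared child $Y'$ and a value $c'$, and the Gentle pledges $(Y',c')$. This is allowed, because the nodes changed so far are contained in $Y$, which is disjoint from $Y'$. Now $X$ has lost two undeclared children and is again in the state, (i) or (ii), that it was in. Whether $X$ is declared has not changed, so no node above $X$ is affected, and her move is complete.

If $X$ has no undeclared child left, then $Y$ was the only one. This is an odd number, so $X$ was in state (i), and its local game has ended without a target. Declare $X$ with the sum of the values of its children, which puts it in state (iii), replace $Y$ by $X$, and repeat the step.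

In all cases the Gentle colors exactly one vertex and leaves all internal nodes balanced.

\emph{The end.} After her last move no vertex is uncolored, so by parity every node is declared. Hence every local game is over, and she has won it. The declared value of an internal node is the sum of the declared values of its children, in state (ii) because the target was met and in state (iii) by definition. By induction from the leaves, the declared value of every node $X$ equals $\operatorname{val}(X)$. Lemma~\ref{lem:values} now shows that the coloring is distinguishing.
\end{proof}

\begin{remark}
That the Gentle moves last is used only to find an undeclared root when she must move with all nodes balanced. If the Rascal moves last, the number of uncolored vertices at her turns is even, all roots may be declared, and she may have to move when every unfinished local game is waiting for the Opponent. At the end of such a game, the last move of the Rascal would also be left without the answer that the procedure prescribes.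
\end{remark}

\section{Winning the local games}\label{sec:local}

In every strategy below, the Gentle uses her last assignment in Stage 2 to make the sum equal to the target. All her other assignments are called \emph{free}, as are the elements that receive them. The target is then always met, and only the symmetry condition remains. Every play has exactly $\frac{m-1}2$ free assignments. Without a target she makes every second assignment out of $m$, starting with the second. If a target is announced after $2j$ assignments, she has made $j$ of them and makes $\frac{m-2j+1}2$ more, the last of which is not free, and $j+\frac{m-2j+1}2-1=\frac{m-1}2$. As in the game on $G$, a player \emph{opens} a subset of $\Omega$ by making the first assignment in it.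

\subsection{Cyclic groups of prime order}

\begin{lemma}\label{lem:prime}
Let $p$ be an odd prime and let $\mathbb Z_p$ act on itself by translations. Then $(\mathbb Z_p,2)$ is good.
\end{lemma}

\begin{proof}
Every nonidentity element is a single cycle of length $p$, so the Gentle needs a nonconstant assignment. If the Opponent starts with an assignment, her answer is free and she takes the other value. Suppose he starts by announcing a target $c$. If $p\ge5$, her second assignment is the third of at least five, so it is free, and she takes the value different from her first. If $p=3$, her first value is $x=c+1$. A constant result would have sum $3x=x\ne c$, while the sum is $c$.
\end{proof}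

Three standard facts are needed to apply this lemma. Subgroups and quotients of nilpotent groups are nilpotent. Every maximal subgroup of a finite nilpotent group is normal. A point stabilizer $P_\omega$ of a primitive group $P$ of degree at least $2$ is a maximal subgroup, since for $P_\omega<K<P$ the images of the orbit $K\omega$ would form a nontrivial invariant partition. So if $P$ is primitive and nilpotent, then $P_\omega$ is normal, hence equal to all its conjugates, which are the stabilizers of all points; thus $P_\omega=1$. The trivial subgroup is maximal only in a group of prime order. Hence $P$ is cyclic of prime order and acts regularly.

\subsection{Primitive groups of small degree}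

When there are more values than elements, the Gentle uses new values as in Section~\ref{sec:finite}. The one difference is that a target announced at the start forces her to open $\Omega$ while one of her assignments is not free. The tie in the count is then not broken by the first move, and the two cases of equality in Lemma~\ref{lem:cycles} need separate care.

\begin{lemma}\label{lem:small}
If $P$ is a primitive group of odd order and degree $m$ with $3\le m\le127$, then $(P,128)$ is good.
\end{lemma}

\begin{proof}
Suppose first that $m=3$ and a target $c$ is announced at the start. Here $P=\mathbb Z_3$, the only transitive group of odd order on three points. Since $0\ne3$ in $\mathbb Z_{128}$, there is $x\in\{0,1\}$ with $3x\ne c$, and the Gentle starts with the value $x$. The final sum is $c$, so the result is not constant and only the identity preserves it.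

In all other situations each free assignment uses a value not yet present in $\Omega$; at most $126$ values are present. The elements are chosen arbitrarily, except in one case specified below. Suppose the result is preserved by a nonidentity element, hence by some $\sigma\in P$ of prime order $q$ with $f$ fixed points. Each cycle of $\sigma$ is constant, so it contains at most one free element, which is then the first one assigned in the cycle. Thus $\frac{m-1}2\le\operatorname{cyc}(\sigma)$. By Lemma~\ref{lem:cycles} equality holds, so $(m,q,f)$ is $(3,3,0)$ or $(7,3,1)$, and
\begin{itemize}
\item[(C)] every cycle of $\sigma$, a fixed point included, was opened by a free assignment, and these are all the free assignments.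
\end{itemize}
The first assignment of the game opens a cycle, so it was made by the Gentle, and a target was announced at the start. As $m=3$ has been treated, $m=7$.

For $m=7$ the group $H\le\mathbb F_7^*$ has odd order, so $P$ consists of maps $y\mapsto\omega y+t$ with $\omega\in\{1,2,4\}$. With a target announced at the start, let $a_1$ be the first element chosen by the Gentle, $b$ the first chosen by the Opponent, and $a_2,a_3$ her next two; her free elements are $a_1,a_2,a_3$. An element of order $3$ with fixed point $x$ has the form $y\mapsto x+\omega(y-x)$ with $\omega\in\{2,4\}$. If it has $a_1$ and $b$ in the same $3$-cycle, then $b-x=\omega'(a_1-x)$ for some $\omega'\in\{2,4\}$, so $x$ lies in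
\[
S=\Bigl\{\frac{b-\omega'a_1}{1-\omega'}:\ \omega'\in\{2,4\}\Bigr\},\qquad|S|\le2 .
\]
The Gentle chooses $a_2$, among five unassigned elements, and $a_3$, among three, outside $S$. Now let $\sigma$, with fixed point $x$, preserve the result. By (C), $x$ is free, and $b$, which is not free, lies in a $3$-cycle opened earlier by a free assignment. Only $a_1$ was assigned before $b$, so $a_1$ and $b$ lie in the same $3$-cycle. Then $x\in S$ and $x\ne a_1$, so the free element $x$ is $a_2$ or $a_3$. This contradicts their choice.
\end{proof}

\subsection{Primitive groups of large degree}

For $m\ge128$ new values run out, and random values take their place. A random value agrees with a given earlier one with probability $1/128$. For large $m$ the number of cycles of an element falls short of $\frac{m-1}2$ by a fixed fraction of $m$, so each element must survive many such coincidences, while an affine group has only $m^{O(\log m)}$ elements.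

\begin{lemma}\label{lem:large}
If $P$ is a primitive group of odd order and degree $m\ge128$, then $(P,128)$ is good.
\end{lemma}

\begin{proof}
The local game is finite, has perfect information and has no draws, so by backward induction one of the two players has a winning strategy. Suppose the Opponent has one, and let him follow it. The Gentle always chooses the first unassigned element in a fixed ordering of $\Omega$, and she draws the values of her free assignments independently and uniformly from $\mathbb Z_{128}$. We show that she wins with positive probability, which is a contradiction.

Fix $\sigma\in P$ of prime order $q$ with $f$ fixed points. Call a free assignment \emph{relevant} if its element lies in a cycle of $\sigma$ that has already been opened, and \emph{matching} if moreover its value equals the first value assigned in that cycle. At most $\operatorname{cyc}(\sigma)$ assignments open a cycle, so by \eqref{eq:cyc} every play contains at least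
\[
\kappa=\frac{m-1}2-\operatorname{cyc}(\sigma)\ \ge\ \frac m6-\frac12-\frac{2f}3
\]
relevant assignments. Given the play up to a relevant assignment, its element and the value to be matched are determined, so it is matching with conditional probability $1/128$. Hence the first $\kappa$ relevant assignments are all matching with probability $128^{-\kappa}=2^{-7\kappa}$. If $\sigma$ preserves the result, all relevant assignments are matching.

Write $m=p^k$. Lemma~\ref{lem:fixed} gives $f\le m/9$, $f\le m/5$, $f\le m/7$ for $p=3$, $p=5$, $p\ge7$, and therefore $7\kappa\ge\lambda$, where
\[
\lambda=\frac{35m}{54}-\frac72\ \ (p=3),\qquad\lambda=\frac{7m}{30}-\frac72\ \ (p=5),\qquad\lambda=\frac m2-\frac72\ \ (p\ge7).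
\]
There are $m$ translations, and an element of $H$ is determined by the images of $k$ basis vectors, so $|P|\le m^{k+1}$. The expected number of elements of prime order that preserve the result is at most $m^{k+1}2^{-\lambda}$. If this is less than $1$, then with positive probability there is no such element and the Gentle wins. It remains to prove
\begin{equation}\label{eq:count}
(k+1)\log_2m<\lambda .
\end{equation}

Let $p=3$, so $k\ge5$. The left side is $k(k+1)\log_23$, and $\log_23<\frac85$ because $3^5<2^8$. For $k=5$ the left side is less than $48$, and $\lambda=\frac{35\cdot243}{54}-\frac72=154$. When $k$ increases by $1$, the left side is multiplied by $\frac{k+2}k\le\frac75$, while $m$ is tripled and $\lambda$ is more than tripled.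

Let $p=5$, so $k\ge4$. Here $\log_25<\frac73$ because $5^3<2^7$. For $k=4$ the left side $20\log_25$ is less than $47$, and $\lambda=\frac{7\cdot625}{30}-\frac72>142$. When $k$ increases by $1$, the left side is multiplied by $\frac{k+2}k\le\frac32$ and $\lambda$ by more than $5$.

Let $p\ge7$ and put $\ell=\log_2m\ge7$. Since $7^5>2^{14}$, we have $\log_2p>\frac{14}5$, so $k\le\frac5{14}\ell$. With $1\le\frac\ell7$ this gives $(k+1)\ell\le\bigl(\frac5{14}+\frac2{14}\bigr)\ell^2=\frac{\ell^2}2$. So \eqref{eq:count} follows from $\ell^2+7<2^\ell$. Write $\ell=7+u$ with $u\ge0$. As $\ln2>\frac12$,
\[
2^\ell\ge128\,e^{u/2}\ge128\Bigl(1+\frac u2+\frac{u^2}8\Bigr)>56+14u+u^2=\ell^2+7 .
\]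
This proves \eqref{eq:count} in all cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:last}]
Each $P_X$ is a primitive group of odd order and degree at least $3$. By Lemmas~\ref{lem:small} and~\ref{lem:large} every $(P_X,128)$ is good, and Proposition~\ref{prop:local} gives $D^+(G)\le128$. If $\Gamma$ is nilpotent, each $P_X$ is a quotient of the subgroup $\Gamma_X$, hence nilpotent, hence cyclic of odd prime order and regular. Lemma~\ref{lem:prime} and Proposition~\ref{prop:local} give $D^+(G)\le2$. One color never suffices when $\Gamma\ne1$, so $D^+(G)=2$, and no graph with $\Gamma\neq1$ has a smaller value.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.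

\bibitem{GMSS}
Sylvain Gravier, Kahina Meslem, Simon Schmidt and Souad Slimani,
\emph{A New Game Invariant of Graphs: the Game Distinguishing Number},
arXiv:1410.3359 (2014).

\end{thebibliography}
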